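# Two orthogonal dihedral subsystems and the gap between limit roots and $\mathcal F$

## 1. An irreducible root system with $E\subsetneq\mathcal F$

Both theorems concern one explicit family. Fix $\lambda,\mu>1$, $M\ge 1$ and an integer $m\ge1$, put
$$c=\tfrac12(\lambda+\lambda^{-1})>1,\qquad d=\tfrac12(\mu+\mu^{-1})>1,$$
and let $V$ have basis
$$\Delta=\{\alpha_1,\alpha_2,\beta_1,\beta_2,\gamma_1,\dots,\gamma_m\},\qquad I=\{\alpha_1,\alpha_2,\beta_1,\beta_2\},$$
with symmetric bilinear form $B$ given by $B(\delta,\delta)=1$ for $\delta\in\Delta$ and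
$$B(\alpha_1,\alpha_2)=-c,\quad B(\beta_1,\beta_2)=-d,\quad B(\alpha_i,\beta_j)=0,\quad B(\gamma_i,\delta)=-M\ (\delta\in I),$$
where $B(\gamma_i,\gamma_j)$, $i\ne j$, is any value in $(-\infty,-1]\cup\{-\cos(\pi/k):k\in\mathbb Z_{\ge2}\}$. Put
$$e^+=\lambda\alpha_1+\alpha_2,\quad e^-=\alpha_1+\lambda\alpha_2,\quad f^+=\mu\beta_1+\beta_2,\quad f^-=\beta_1+\mu\beta_2,$$
$$q_\alpha=\frac{(\lambda^2-1)^2}{2\lambda},\quad q_\beta=\frac{(\mu^2-1)^2}{2\mu},\quad r_0=\frac{(\lambda+1)/q_\alpha}{(\mu+1)/q_\beta},$$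
$$L=\max(\lambda,\mu),\qquad \kappa=\frac{1+\frac{L-1}{2M^2}}{1-\frac{L-1}{2LM^2}}>1 .$$
Fix any linear form $\varphi$ positive on $\Delta$; a hat denotes division by $\varphi$. The set $E$ of limit roots and the set $\mathcal F\supseteq E$ are defined in Section 2.

**Theorem 1.** Suppose $\log\lambda/\log\mu\in\mathbb Q$. Let $g>1$ be the generator of the group $\lambda^{\mathbb Z}\mu^{\mathbb Z}$, and suppose $\kappa^2<g$ (this holds for all large $M$, since $\kappa\to1$ as $M\to\infty$). Put
$$R=r_0\,g^{\mathbb Z}\,[\kappa^{-1},\kappa]\subsetneq(0,\infty).$$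
Then for every $r\in(0,\infty)\setminus R$ and all signs $\varepsilon,\varepsilon'$, the point $\widehat{re^{\varepsilon}+f^{\varepsilon'}}$ lies in $\mathcal F\setminus E$. Hence $E\ne\mathcal F$. In particular there are irreducible based root systems of every rank $n=4+m\ge5$ with $E\ne\mathcal F$.

*Explicit example in rank 5.* Let $\Delta=\{\alpha_1,\alpha_2,\beta_1,\beta_2,\gamma\}$ be a basis of $\mathbb R^5$ with
$$B(\alpha_1,\alpha_2)=B(\beta_1,\beta_2)=-\tfrac32,\quad B(\alpha_i,\beta_j)=0,\quad B(\gamma,\alpha_i)=B(\gamma,\beta_j)=-2.$$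
With $\omega=\frac{1+\sqrt5}{2}$, the normalization of $\omega^3\alpha_1+\omega\alpha_2+\omega^2\beta_1+\beta_2$ lies in $\mathcal F\setminus E$.

**Theorem 2.** Let $m=1$, $M^2\ge 1+2\max(c,d)$, and let $\Sigma=\bigcup_{\varepsilon,\varepsilon'}[\widehat{e^{\varepsilon}},\widehat{f^{\varepsilon'}}]$.

1. $\mathcal F=E\cup W\cdot\Sigma$. Hence $E=\mathcal F$ if and only if $\Sigma\subset E$.
2. If $\log\lambda/\log\mu\notin\mathbb Q$, then $E=\mathcal F$.
3. If $\log\lambda/\log\mu\in\mathbb Q$ and $\kappa^2<g$, then $E\neq\mathcal F$.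

Consequently, for fixed $\lambda,\mu$ and all sufficiently large $M$, one has $E=\mathcal F$ if and only if $\log\lambda/\log\mu$ is irrational.

The question answered here comes from Matthew Dyer, Christophe Hohlweg and Vivien Ripoll, "Imaginary cones and limit roots of infinite Coxeter groups", arXiv:1303.6710 (2013): *is $E=\mathcal F$ for every irreducible based root system?* Theorem 1 says no, in every rank $\ge5$. The argument does not determine whether $E=\mathcal F$ can fail in rank $4$, nor the exact threshold on $M$ in the commensurable case of Theorem 2.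

Here is the picture behind Theorem 1. The plane of $\alpha_1,\alpha_2$ and the plane of $\beta_1,\beta_2$ are orthogonal, and each contains isotropic directions $e^\pm$, $f^\pm$. The four segments joining an $\widehat{e^{\varepsilon}}$ to an $\widehat{f^{\varepsilon'}}$ consist of isotropic points, and all of them lie in $\mathcal F$. As $r$ runs over $(0,\infty)$, the point $\widehat{re^\varepsilon+f^{\varepsilon'}}$ runs over the open segment. On the scale $\log r$, the set $R$ is a periodic row of intervals with period $\log g$ and length $2\log\kappa$. The hypothesis $\kappa^2<g$ says exactly that there are gaps between the intervals, and the theorem says that no point in a gap is a limit root.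

## 2. Limit roots, the action on $D$, and the set $\mathcal F$

**Definition (based root system).** Let $V$ be a finite-dimensional real vector space with a symmetric bilinear form $B$. A based root system $(\Phi,\Delta)$ consists of a finite set $\Delta\subset V$ of *simple roots* such that (i) $\Delta$ is positively linearly independent: $\sum_{\alpha\in\Delta}\lambda_\alpha\alpha=0$ with all $\lambda_\alpha\ge0$ forces all $\lambda_\alpha=0$; (ii) $B(\alpha,\alpha)=1$ for $\alpha\in\Delta$; (iii) $B(\alpha,\beta)\in(-\infty,-1]\cup\{-\cos(\pi/k):k\in\mathbb Z_{\ge2}\}$ for $\alpha\ne\beta$ in $\Delta$. Put $s_\alpha(v)=v-2B(\alpha,v)\alpha$. The Coxeter group $W$ is generated by the $s_\alpha$, $\alpha\in\Delta$; the roots are $\Phi=W(\Delta)$ and the positive roots are $\Phi^+=\Phi\cap\mathrm{cone}(\Delta)$. The system is *irreducible* if $\Delta$ is not a union of two nonempty disjoint subsets that are mutually $B$-orthogonal.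

In our family $\Delta$ is a basis, so (i) is automatic, and (ii), (iii) hold since $c,d>1$ and $M\ge1$. The family is irreducible because every $\gamma_i$ is joined to every element of $I$: in a partition into two orthogonal parts, the part containing $\gamma_1$ contains $I$, hence every $\gamma_i$.

The textbook facts used are the following: $\Phi=\Phi^+\sqcup(-\Phi^+)$, and each $s_\alpha$ with $\alpha\in\Delta$ permutes $\Phi^+\setminus\{\alpha\}$. They have three consequences.

1. A root $\rho$ with $\varphi(\rho)>0$ is positive; if $\Delta$ is a basis, a root with one positive coefficient is positive.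
2. For each $w\in W$, $w\rho\in\Phi^+$ for all but finitely many $\rho\in\Phi^+$. Indeed, write $w=s_{\delta_1}\cdots s_{\delta_k}$. If $\rho>0$ and $w\rho<0$, then at some stage a positive root $s_{\delta_{i+1}}\cdots s_{\delta_k}\rho$ is made negative by $s_{\delta_i}$, so it equals $\delta_i$. This leaves at most $k$ possibilities for $\rho$.
3. Distinct positive roots have distinct normalizations: if $\rho'=t\rho$ with $t>0$, then $1=B(\rho',\rho')=t^2$.

**Definition (normalization, limit roots).** Let $\varphi$ be a linear form with $\varphi>0$ on $\Delta$, $V_0=\ker\varphi$, $V_1=\{\varphi=1\}$, and $\widehat v=v/\varphi(v)$ for $v\notin V_0$. Let $Q=\{v:B(v,v)=0\}$ and $\widehat Q=Q\cap V_1$. The set $E$ of *limit roots* is the set of accumulation points of $\widehat{\Phi^+}$ in $V_1$.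

**Definition (action, $\mathcal F$).** Let $D=V_1\cap\bigcap_{w\in W}w(V\setminus V_0)$, so $x\in V_1$ lies in $D$ exactly when $\varphi(wx)\neq0$ for all $w$. On $D$ the group $W$ acts by $w\cdot x=\widehat{w(x)}$. Put $\widehat Q_{\mathrm{act}}=\widehat Q\cap D$ and
$$\mathcal F=\widehat Q_{\mathrm{act}}\setminus\bigcup_{w\in W}w\cdot\bigl(\widehat Q_{\mathrm{act}}\setminus(\widehat Q_{\mathrm{act}}\cap\mathrm{conv}(\widehat\Delta))\bigr).$$

Since $W$ preserves $B$ and $D$, it preserves $\widehat Q_{\mathrm{act}}$, and the definition unwinds to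
$$x\in\mathcal F\iff x\in\widehat Q_{\mathrm{act}}\ \text{ and }\ w\cdot x\in\mathrm{conv}(\widehat\Delta)\ \text{ for all }w\in W.\tag{1}$$
In particular $\mathcal F$ is $W$-stable. We use without proof the known facts that $E\subseteq\widehat Q$, $E\subseteq\mathrm{conv}(\widehat\Delta)$, $E\subseteq D$ and $E$ is $W$-stable. By (1) these give $E\subseteq\mathcal F$.

*Example for $D$.* Take $\Delta=\{\alpha_1,\alpha_2\}$ a basis, $B(\alpha_1,\alpha_2)=-\frac32$, $\varphi(\alpha_i)=1$. The point $x=\frac15(4\alpha_1+\alpha_2)$ is in $\mathrm{conv}(\widehat\Delta)$, but $B(\alpha_1,x)=\frac15(4-\frac32)=\frac12$, so $s_{\alpha_1}x=x-\alpha_1=\frac15(\alpha_2-\alpha_1)\in V_0$. Thus $x\notin D$.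

*Example for the removal in $\mathcal F$.* Take a basis $\{\alpha_1,\alpha_2,\gamma\}$ with $B(\alpha_1,\alpha_2)=-\frac32$ and $B(\gamma,\alpha_i)=-1$, and $v=\alpha_1+\alpha_2+(2+\sqrt5)\gamma$. With $t=2+\sqrt5$ we get $B(v,v)=1+1-3+t^2-4t=0$. The reflection $s_\gamma$ changes the $\gamma$-coefficient $t$ to $4-t=2-\sqrt5<0$. Each condition $\varphi(wv)\ne0$ excludes a hyperplane of forms $\varphi$, and $W$ is countable, so some $\varphi$ positive on $\Delta$ satisfies all of them. For this $\varphi$ we have $\widehat v\in\widehat Q_{\mathrm{act}}\cap\mathrm{conv}(\widehat\Delta)$. But $s_\gamma v$ has coefficients of both signs, so $s_\gamma\cdot\widehat v\notin\mathrm{conv}(\widehat\Delta)$ and $\widehat v\notin\mathcal F$.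

## 3. Infinite dihedral systems by hand

All later computations take place in eigenvector coordinates for the two dihedral groups, so we set these up now. Let $V_\alpha=\langle\alpha_1,\alpha_2\rangle$, $V_\beta=\langle\beta_1,\beta_2\rangle$, $V_I=V_\alpha\oplus V_\beta$. Let $W_\alpha,W_\beta$ be generated by the corresponding reflections, $W_I=W_\alpha W_\beta$ (the two factors commute), and $\Phi_I=W_I(I)\subset V_\alpha\cup V_\beta$.

With $h=\frac12(\lambda-\lambda^{-1})$,
$$B(\alpha_1,e^+)=\lambda-c=h,\qquad B(\alpha_2,e^+)=1-c\lambda=\tfrac12(1-\lambda^2)=-\lambda h,$$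
and symmetrically $B(\alpha_2,e^-)=h$, $B(\alpha_1,e^-)=-\lambda h$. Hence $B(e^+,e^+)=\lambda h-\lambda h=0$, likewise for $e^-$, and $B(e^+,e^-)=h-\lambda^2h=-q_\alpha$. Further, $s_{\alpha_1}e^-=e^-+2\lambda h\alpha_1=\lambda^2\alpha_1+\lambda\alpha_2=\lambda e^+$. Inverting this, and exchanging indices,
$$s_{\alpha_1}e^-=\lambda e^+,\quad s_{\alpha_1}e^+=\lambda^{-1}e^-,\quad s_{\alpha_2}e^+=\lambda e^-,\quad s_{\alpha_2}e^-=\lambda^{-1}e^+.$$
By induction on word length, for every $u\in W_\alpha$ there is $j\in\mathbb Z$ with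
$$(ue^+,ue^-)=(\lambda^je^+,\lambda^{-j}e^-)\quad\text{or}\quad(ue^+,ue^-)=(\lambda^{-j}e^-,\lambda^{j}e^+),\tag{2}$$
and $\tau_\alpha=s_{\alpha_1}s_{\alpha_2}$ satisfies $\tau_\alpha e^\pm=\lambda^{\pm2}e^\pm$. The same holds for $W_\beta$, $f^\pm$, $\mu$ and $\tau_\beta=s_{\beta_1}s_{\beta_2}$.

The form on $V_I$ is nondegenerate, so $V=V_I\oplus V_I^\perp$ and every $v\in V$ is uniquely
$$v=v_\perp+X^+e^++X^-e^-+Y^+f^++Y^-f^-,\qquad v_\perp\in V_I^\perp,\tag{3}$$
where, pairing with $e^\mp$ and $f^\mp$, $X^\pm(v)=-B(v,e^\mp)/q_\alpha$ and $Y^\pm(v)=-B(v,f^\mp)/q_\beta$. The group $W_\alpha$ fixes $V_\beta\oplus V_I^\perp$ pointwise, and $W_\beta$ fixes $V_\alpha\oplus V_I^\perp$ pointwise. On $V_I$ we have $B(v,v)=-2q_\alpha X^+X^--2q_\beta Y^+Y^-$.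

**Lemma 1.** $\widehat{e^\pm},\widehat{f^\pm}\in E$.

*Proof.* From $(\lambda^2-1)\alpha_1=\lambda e^+-e^-$ we get
$$\tau_\alpha^k\alpha_1=\frac{1}{\lambda^2-1}\bigl(\lambda^{2k+1}e^+-\lambda^{-2k}e^-\bigr).\tag{4}$$
For large $k$ these are distinct roots with $\varphi>0$, hence positive, and their normalizations tend to $\widehat{e^+}$. For $e^-$ use $\tau_\alpha^{-k}\alpha_2$ and $(\lambda^2-1)\alpha_2=\lambda e^--e^+$. The same works for $f^\pm$. $\square$

This settles rank two. If $\Delta=\{\alpha_1,\alpha_2\}$ is a basis with $B(\alpha_1,\alpha_2)=-c$, $c>1$, then $\widehat Q=\{\widehat{e^+},\widehat{e^-}\}$, and $E\subseteq\mathcal F\subseteq\widehat Q\subseteq E$ gives $E=\mathcal F$. If $B(\alpha_1,\alpha_2)=-1$, then $n=\alpha_1+\alpha_2$ is orthogonal to $V$ and $\widehat Q=\{\widehat n\}$. Here $s_{\alpha_1}s_{\alpha_2}$ sends $\alpha_1+kn$ to $\alpha_1+(k+2)n$, so the roots $\alpha_1+2jn$ show $\widehat n\in E$, and again $E=\mathcal F$. If $-1<B(\alpha_1,\alpha_2)\le 0$, the form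 is positive definite and $\widehat Q=\varnothing$.

## 4. $\mathcal F$ as the isotropic part of a $W$-stable cone

This section replaces the definition of $\mathcal F$ by a linear condition, so that convexity can be used. Let $P=\mathrm{cone}(\Delta)$ and $\mathcal Z=\{v\in P:wv\in P\ \text{for all }w\in W\}$. The group acts linearly and $P$ is a closed convex cone, so $\mathcal Z$ is a closed, $W$-stable convex cone.

**Lemma 2.** Let $\Delta$ be a basis of $V$. Then $\mathcal F=\{\widehat v:0\neq v\in\mathcal Z\cap Q\}$. If $\rho_k$ are distinct positive roots, $t_k>0$ and $t_k\rho_k\to v$, then $v\in\mathcal Z$. In particular $e^\pm,f^\pm\in\mathcal Z$.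

*Proof.* Note that $P\cap V_1=\mathrm{conv}(\widehat\Delta)$ and $\varphi>0$ on $P\setminus0$.

Let $0\ne v\in\mathcal Z\cap Q$. For each $w$, $wv\in P\setminus0$, so $\varphi(wv)>0$. Hence $\widehat v\in\widehat Q_{\mathrm{act}}$ and $w\cdot\widehat v=\widehat{wv}\in\mathrm{conv}(\widehat\Delta)$. By (1), $\widehat v\in\mathcal F$.

Conversely let $x\in\mathcal F$. By (1), $x\in P$ and $wx\in P\cup(-P)$ for all $w$. We must exclude a change of sign. Suppose $v=wx\in P$ and $s_\alpha v\in-P$ for some $\alpha\in\Delta$. The reflection $s_\alpha$ changes only the coordinate of $\alpha$, so all other coordinates of $v$ are both $\ge0$ and $\le0$, and $v\in\mathbb R\alpha$. But $v\ne0$ is isotropic and $B(\alpha,\alpha)=1$, a contradiction. By induction on the length of $w$, $wx\in P$ for all $w$, i.e. $x\in\mathcal Z$.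

For the second claim, fix $w$. By consequence 2 of Section 2, $w\rho_k\in\Phi^+\subset P$ for large $k$, so $wv=\lim t_kw\rho_k\in P$. By (4) and its analogues, $e^\pm$ and $f^\pm$ are such limits. $\square$

**Corollary 3.** For all signs, $[\widehat{e^\varepsilon},\widehat{f^{\varepsilon'}}]\subset\mathcal F$; that is, $\Sigma\subset\mathcal F$.

*Proof.* For $r,s\ge0$ not both zero, $re^\varepsilon+sf^{\varepsilon'}$ lies in $\mathcal Z$ by convexity and is nonzero. It is isotropic because $e^\varepsilon,f^{\varepsilon'}$ are isotropic and $B(e^\varepsilon,f^{\varepsilon'})=0$. $\square$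

*The reducible system of rank four.* Take $\Delta=I$ alone, $V=V_I$. All roots lie in $V_\alpha\cup V_\beta$, which is closed, so $E\subseteq\widehat Q\cap(V_\alpha\cup V_\beta)=\{\widehat{e^\pm},\widehat{f^\pm}\}$, with equality by Lemma 1. On the other hand $\Sigma\subset\mathcal F$ by the proof of Corollary 3. So $E\neq\mathcal F$ there, and the question makes sense only for irreducible systems. The vectors $\gamma_i$ are now added to restore irreducibility, and the problem is whether they fill the segments with limit roots.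

## 5. The orbit of $\gamma$: dense or discrete

The first attempt at proving $\Sigma\subset E$ in our family is to push $\gamma=\gamma_1$ towards $\Sigma$ with the commuting elements $\tau_\alpha,\tau_\beta$. Since $B(\gamma,e^\pm)=-M(\lambda+1)$ and $B(\gamma,f^\pm)=-M(\mu+1)$, we have $X^\pm(\gamma)=X:=M(\lambda+1)/q_\alpha$ and $Y^\pm(\gamma)=Y:=M(\mu+1)/q_\beta$, so $X/Y=r_0$ and
$$\tau_\alpha^k\tau_\beta^l\gamma=\gamma_\perp+X\lambda^{2k}e^++X\lambda^{-2k}e^-+Y\mu^{2l}f^++Y\mu^{-2l}f^-.\tag{5}$$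

**Lemma 4.** If $\log\lambda/\log\mu\notin\mathbb Q$, then $\Sigma\subset E$.

*Proof.* The vector (5) has $\gamma$-coefficient $1$, since $W_I$ does not change $\gamma_i$-coefficients. So it is a positive root. Let $r>0$ and put $\vartheta=\log\lambda/\log\mu$, which is irrational, and $t=\frac{\log(r/r_0)}{2\log\mu}$. The multiples $k\vartheta$ with $k\ge N$ are dense modulo $1$ for every $N$, so there are $k_n\to+\infty$ and integers $l_n$ with $k_n\vartheta-l_n\to t$. Then $l_n\to+\infty$ too, and $X\lambda^{2k_n}/(Y\mu^{2l_n})\to r$. Dividing (5) by $Y\mu^{2l_n}$, we see that the directions tend to that of $re^++f^+$. Along the sequence $\varphi\to\infty$, so infinitely many of the roots are distinct, and $\widehat{re^++f^+}\in E$. The other signs follow with $\tau_\alpha^{-1}$, $\tau_\beta^{-1}$ in place of $\tau_\alpha$, $\tau_\beta$, and the endpoints are in $E$ by Lemma 1. $\square$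

This attempt stops when $\lambda,\mu$ are commensurable. If $\log\lambda/\log\mu=p/q$ in lowest terms with $p,q\geq 1$, then $\log\lambda$ and $\log\mu$ generate $\frac{\log\lambda}{p}(p\mathbb Z+q\mathbb Z)=\frac{\log\lambda}{p}\mathbb Z$, so $\lambda^{\mathbb Z}\mu^{\mathbb Z}=g^{\mathbb Z}$ with $g=\lambda^{1/p}$. By (2), every $u\gamma$ with $u\in W_I$ has ratios $X^\varepsilon/Y^{\varepsilon'}$ in the discrete set $r_0g^{\mathbb Z}$.

This is not yet a disproof, because $\Phi$ contains infinitely many other $W_I$-orbits, with other base ratios. In the rank 5 example, $\lambda=\mu=\omega^2$, $M=2$, $r_0=1$. Take the root $\sigma=s_\gamma\alpha_1=\alpha_1+4\gamma$. Then $q_\alpha X^-(\sigma)=-B(\sigma,e^+)=8(\lambda+1)-h$ and $q_\alpha X^+(\sigma)=8(\lambda+1)+\lambda h$, while $q_\beta Y^\pm(\sigma)=8(\mu+1)$. Since $\frac{h}{\lambda+1}=\frac{\lambda-1}{2\lambda}=\frac1{2\omega}$ and $\frac{\lambda h}{\lambda+1}=\frac\omega2$,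
$$\frac{X^-(\sigma)}{Y^\pm(\sigma)}=1-\frac1{16\omega}\approx0.961,\qquad\frac{X^+(\sigma)}{Y^\pm(\sigma)}=1+\frac{\omega}{16}\approx1.101 .$$
These differ from $1$ and are not in $g^{\mathbb Z}$. If the base ratios of all orbits were dense in a whole period $[1,g]$, the gaps would disappear.

What saves the gaps is that both ratios are close to $r_0=1$. In each $W_I$-orbit of roots we choose the member $\sigma$ on which $\varphi$ is smallest. It pairs nonpositively with all of $I$, and $B(\sigma,\sigma)=1$ then forces its $I$-part to be smaller than its $\gamma$-part by a factor $M$. So $B(\sigma,e^\pm)$ and $B(\sigma,f^\pm)$ are dominated by the $\gamma$-part, which contributes to the ratio exactly $r_0$.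

## 6. Minimal vectors in $W_I$-orbits

This section shows that the minimal representative exists.

**Lemma 5.** Let $v\in P$ satisfy $W_Iv\subset P$. Then $X^\pm(v),Y^\pm(v)\ge0$. If moreover $v\notin V_I$, then $X^\pm(v),Y^\pm(v)>0$, and $\varphi$ attains its minimum on $W_Iv$ at some $\sigma$; this $\sigma$ satisfies $B(\sigma,\delta)\le0$ for all $\delta\in I$.

*Proof.* **Step 1: nonnegativity.** For all $k\in\mathbb Z$,
$$0\le\varphi(\tau_\alpha^kv)=\mathrm{const}+\lambda^{2k}X^+\varphi(e^+)+\lambda^{-2k}X^-\varphi(e^-).$$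
Letting $k\to\pm\infty$ gives $X^\pm\ge0$. With $\tau_\beta$ we get $Y^\pm\ge0$.

**Step 2: strict positivity if $v\notin V_I$.** Let $G>0$ be the sum of the $\gamma_i$-coefficients of $v$; the group $W_I$ does not change them. Suppose $X^+=0$. Then $\tau_\alpha^kv=(v-X^-e^-)+\lambda^{-2k}X^-e^-$ tends to $v^*=v-X^-e^-$ as $k\to\infty$, and $v^*\in P$ since $P$ is closed. By (3), $v^*$ has zero $V_\alpha$-component, so $B(v^*,\alpha_1+\alpha_2)=0$. But $v^*$ has coefficients $a_1,a_2\ge0$ on $\alpha_1,\alpha_2$ and total $\gamma$-coefficient $G$, so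
$$B(v^*,\alpha_1+\alpha_2)=(1-c)(a_1+a_2)-2MG<0,$$
a contradiction. For $X^-=0$ let $k\to-\infty$; for $Y^\pm$ use $\tau_\beta$ and $d$.

**Step 3: the minimum.** By (2), for $u\in W_I$ the value $\varphi(uv)$ equals $\varphi(v_\perp)$ plus a term $\lambda^jX^{\pm}\varphi(e^+)+\lambda^{-j}X^{\mp}\varphi(e^-)$ plus an analogous term with $\mu^{j'}$, and $uv$ is determined by $j,j'$ and the two choices of type. Both terms are positive by Step 2, and they tend to $\infty$ as $|j|\to\infty$, respectively $|j'|\to\infty$. So $\{uv:\varphi(uv)\le C\}$ is finite for every $C$, and the minimum is attained, at $\sigma$ say. For $\delta\in I$, $\varphi(\sigma)\le\varphi(s_\delta\sigma)=\varphi(\sigma)-2B(\sigma,\delta)\varphi(\delta)$, so $B(\sigma,\delta)\le0$. $\square$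

## 7. All ratios are pinched near $r_0\lambda^{\mathbb Z}\mu^{\mathbb Z}$

The next proposition controls every root outside $\Phi_I$. It holds for arbitrary $\lambda,\mu>1$, $M\ge1$, $m\ge1$.

**Proposition 6.** If $\rho\in\Phi^+\setminus\Phi_I$, then $X^\pm(\rho),Y^\pm(\rho)>0$, and for all signs
$$\frac{X^\varepsilon(\rho)}{Y^{\varepsilon'}(\rho)}\in r_0\,\lambda^{\mathbb Z}\mu^{\mathbb Z}\,[\kappa^{-1},\kappa].$$

*Proof.* **Step 1: Lemma 5 applies to $\rho$.** We have $W_I\rho\subset\Phi^+$. Otherwise there are $u\in W_I$, $\delta\in I$ with $u\rho\in\Phi^+$ and $s_\delta u\rho\in-\Phi^+$; then $u\rho=\delta$ and $\rho\in\Phi_I$. So $X^\pm,Y^\pm\ge0$. If $\rho\in V_I$, then $1=B(\rho,\rho)=-2q_\alpha X^+X^--2q_\beta Y^+Y^-\le0$, which is absurd. So $\rho\notin V_I$, and Lemma 5 gives $X^\pm,Y^\pm>0$ and $\sigma=u\rho$ with $u\in W_I$ and $B(\sigma,\delta)\le0$ for $\delta\in I$.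

**Step 2: the $I$-part of $\sigma$ is small.** Write $\sigma=\sum G_i\gamma_i+\sum_{\delta\in I}a_\delta\delta$ with nonnegative coefficients, $G=\sum G_i>0$, $A=\sum a_\delta$. From
$$1=B(\sigma,\sigma)=\sum_\delta a_\delta B(\sigma,\delta)+\sum_iG_iB(\sigma,\gamma_i)$$
and $a_\delta B(\sigma,\delta)\le0$ we get $\sum_iG_iB(\sigma,\gamma_i)>0$. Since $B(\gamma_i,\gamma_j)\le0$ for $i\ne j$, $B(\sigma,\gamma_i)\le G_i-MA$. Hence $0<\sum G_i^2-MAG$, and
$$MA<\frac{\sum G_i^2}{\sum G_i}\le G.\tag{6}$$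

**Step 3: the coordinates of $\sigma$.** We have
$$q_\alpha X^-(\sigma)=-B(\sigma,e^+)=MG(\lambda+1)-ha_{\alpha_1}+\lambda ha_{\alpha_2},$$
and $q_\alpha X^+(\sigma)=MG(\lambda+1)+\lambda ha_{\alpha_1}-ha_{\alpha_2}$. By (6), $a_{\alpha_i}\ge0$ and $a_{\alpha_1}+a_{\alpha_2}\le A<G/M$, and $\frac{h}{\lambda+1}=\frac{\lambda-1}{2\lambda}$. Therefore
$$\frac{q_\alpha X^\pm(\sigma)}{MG(\lambda+1)}\in\Bigl[1-\tfrac{\lambda-1}{2\lambda M^2},\,1+\tfrac{\lambda-1}{2M^2}\Bigr],\qquad\frac{q_\beta Y^\pm(\sigma)}{MG(\mu+1)}\in\Bigl[1-\tfrac{\mu-1}{2\mu M^2},\,1+\tfrac{\mu-1}{2M^2}\Bigr],$$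
the second by the same computation. Both $t\mapsto t-1$ and $t\mapsto(t-1)/t$ are increasing, so both intervals lie in $\bigl[1-\frac{L-1}{2LM^2},1+\frac{L-1}{2M^2}\bigr]$, whose lower end is greater than $\frac12$. A quotient of two numbers in this interval lies in $[\kappa^{-1},\kappa]$. Hence all ratios $X^\pm(\sigma)/Y^\pm(\sigma)$, with independent signs, lie in $r_0[\kappa^{-1},\kappa]$.

**Step 4: back to $\rho$.** Since $\rho=u^{-1}\sigma$, (2) shows that $X^\varepsilon(\rho)$ is a power of $\lambda$ times one of $X^\pm(\sigma)$, and $Y^{\varepsilon'}(\rho)$ is a power of $\mu$ times one of $Y^\pm(\sigma)$. $\square$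

## 8. Points in the gaps are not limit roots

*Proof of Theorem 1.* **Step 1: $R$ is closed and not everything.** The set $R=\bigcup_{n\in\mathbb Z}r_0g^n[\kappa^{-1},\kappa]$ is a locally finite union of compact intervals, hence closed in $(0,\infty)$. If $r_0g^{1/2}\in R$, then $g^{1/2-n}\in[\kappa^{-1},\kappa]$ for some $n\in\mathbb Z$. But $|\frac12-n|\ge\frac12$ and $g^{1/2}>\kappa$, so this is impossible.

**Step 2: gap points are in $\mathcal F$ but not in $E$.** Let $r\in(0,\infty)\setminus R$ and $x=\widehat{re^\varepsilon+f^{\varepsilon'}}$. By Corollary 3, $x\in\mathcal F$. Suppose $x\in E$. Then there are distinct positive roots $\rho_n$ with $\widehat\rho_n\to x$. The closed set $V_\alpha\cup V_\beta$ contains $\Phi_I$ and does not contain $x$, so $\rho_n\notin\Phi_I$ for large $n$. The functions $X^\varepsilon,Y^{\varepsilon'}$ are linear, hence continuous, and $Y^{\varepsilon'}(x)\ne0$, so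
$$\frac{X^\varepsilon(\rho_n)}{Y^{\varepsilon'}(\rho_n)}=\frac{X^\varepsilon(\widehat\rho_n)}{Y^{\varepsilon'}(\widehat\rho_n)}\longrightarrow\frac{X^\varepsilon(x)}{Y^{\varepsilon'}(x)}=r .$$
By Proposition 6 the ratios on the left lie in $R$, which is closed in $(0,\infty)$. So $r\in R$, a contradiction.

**Step 3: every rank $\geq5$.** Take for instance $\lambda=\mu$, any $m\ge1$, all $B(\gamma_i,\gamma_j)=0$ for $i\neq j$, and $M$ so large that $\kappa^2<g=\lambda$.

**Step 4: the explicit example.** Here $m=1$, $M=2$, and $\lambda=\mu=\omega^2$, because $\omega^2=\omega+1$ and $\omega^{-2}=2-\omega$ give $\omega^2+\omega^{-2}=3=2c=2d$. So $g=\omega^2$ and $r_0=1$. Since $L-1=\omega$, $\frac{L-1}{L}=\omega^{-1}=\omega-1$ and $2M^2=8$,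
$$\kappa=\frac{1+\omega/8}{1-(\omega-1)/8}=\frac{8+\omega}{9-\omega}.$$
The condition $\kappa<g^{1/2}=\omega$ reads $8+\omega<9\omega-\omega^2=8\omega-1$, i.e. $9<7\omega$, which is true. Take $r=\omega=r_0g^{1/2}\notin R$. Then $\omega e^++f^+=\omega^3\alpha_1+\omega\alpha_2+\omega^2\beta_1+\beta_2$. $\square$

Part 3 of Theorem 2 is the case $m=1$ of Theorem 1. Part 2 follows from Part 1 and Lemma 4, which gives $\Sigma\subset E$ in the irrational case. It remains to prove Part 1.

## 9. The maps $s_\gamma u$ contract a cone around $\gamma$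

From here on $m=1$, $\gamma=\gamma_1$ and $M^2\ge1+2\max(c,d)$. To prove $\mathcal F\subseteq E\cup W\cdot\Sigma$ we shall write a vector of $\mathcal Z\cap Q$ as a long product of maps $s_\gamma u$, $u\in W_I$, applied to some vector. Replacing that vector by $\gamma$ should not change the direction much. This section proves the contraction that makes this true.

For $v=G\gamma+\sum_{\delta\in I}a_\delta\delta$ write $\ell(v)=G$ and $|v|=\sum_{\delta\in I}|a_\delta|$. For $\eta>0$ let
$$T(\eta)=\{v\in V:|v|\le\eta\,\ell(v)\}.$$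
This is a closed convex cone, and $\ell>0$ on $T(\eta)\setminus0$. For example, $\gamma\in T(\eta)$ for all $\eta$, and $\gamma-\frac1M\alpha_1\in T(\frac1M)$, so the cone is not contained in $P$.

**Lemma 7.** Put $\theta=\frac{M^2+2}{2M^2-1}$. Then $\theta<1$. For every $u\in W_I$ with $u\neq1$, $s_\gamma u\,T(\frac1M)\subset T(\frac\theta M)$, and $s_\gamma u$ multiplies the $\gamma$-coefficient of each nonzero vector of $T(\frac1M)$ by at least $2M^2-1$.

*Proof.* Since $M^2\ge1+2\max(c,d)>3$, we have $M^2+2<2M^2-1$, so $\theta<1$. By scaling let $v=\gamma+\sum a_\delta\delta\in T(\frac1M)$. Put $\eta_\alpha=|a_{\alpha_1}|+|a_{\alpha_2}|$ and $\eta_\beta=|a_{\beta_1}|+|a_{\beta_2}|$, so $\eta_\alpha+\eta_\beta\le\frac1M$. Write $u=u_1u_2$ with $u_1\in W_\alpha$, $u_2\in W_\beta$. Only $u_1$ affects the $\alpha$-coefficients, only $u_2$ the $\beta$-coefficients, and neither changes $\ell$.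

**Step 1: one coefficient becomes large.** Let $u_1\ne1$, written as an alternating word of length $k\ge1$ in $s_{\alpha_1},s_{\alpha_2}$. When $\ell=1$, $s_{\alpha_i}$ replaces $a_{\alpha_i}$ by $a_{\alpha_i}-2(a_{\alpha_i}-ca_{\alpha_{i'}}-M)=2M-a_{\alpha_i}+2ca_{\alpha_{i'}}$, where $i'$ is the other index. Let $t_{-1}$ be the initial coefficient of the root reflected first, $t_0$ that of the other root, and
$$t_{j+1}=2M-t_{j-1}+2ct_j\qquad(j\ge0).$$
After $k$ reflections the $\alpha$-coefficients are $t_k$ and $t_{k-1}$. As $2c>1$, $|t_{-1}|+2c|t_0|\le2c\eta_\alpha$, and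
$$t_1\ge2M-2c\eta_\alpha\ge2M-\frac{2c}{M}\ge M+\frac1M,$$
the last step being $M^2\ge1+2c$. Next, $t_2-t_1=2M-t_0+(2c-1)t_1>0$, since $t_0\le\frac1M<2M$. If $j\ge2$, $t_j\ge t_{j-1}$ and $t_j>0$, then $t_{j+1}-t_j=2M+(2c-1)t_j-t_{j-1}\ge2M+(2c-2)t_j>0$. So $t_1<t_2<\cdots$, and $t_k\ge M+\frac1M$ for every $k\ge1$.

**Step 2: the negative part stays small.** If $u_1\ne1$, the only coefficient among $t_k,t_{k-1}$ that can be negative is $t_0$ (when $k=1$), and $t_0\ge-\eta_\alpha$. If $u_1=1$, the negative parts of the $\alpha$-coefficients sum to at most $\eta_\alpha$. So in both cases the negative parts of the $\alpha$-coefficients of $uv$ sum to at most $\eta_\alpha$. The same holds for $\beta$, with $d$ and $\eta_\beta$.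

**Step 3: applying $s_\gamma$.** Let $a'_\delta$ be the $I$-coefficients of $uv$ and $A'=\sum a'_\delta$. Since $u\neq1$, Step 1 applies to $u_1$ or to $u_2$, so at least one $a'_\delta$ is $\ge M+\frac1M$. The negative parts sum to at most $\frac1M$. So
$$A'\ge M+\tfrac1M-\tfrac1M=M,\qquad\sum|a'_\delta|\le A'+\tfrac2M .$$
As $B(uv,\gamma)=1-MA'$, the $\gamma$-coefficient of $s_\gamma uv$ is $1-2(1-MA')=2MA'-1\ge2M^2-1$, while the $I$-coefficients are unchanged. Finally
$$\frac{\sum|a'_\delta|}{2MA'-1}\le\frac{A'+2/M}{2MA'-1}\le\frac{M+2/M}{2M^2-1}=\frac\theta M,$$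
because the middle expression is decreasing in $A'$: its derivative has the sign of $(2MA'-1)-2M(A'+\frac2M)=-5$. $\square$

The next lemma turns this inclusion of cones into contraction. (One can instead quote Birkhoff's contraction theorem for the Hilbert projective metric of the interior of $T(\frac1M)$, from G. Birkhoff, *Extensions of Jentzsch's theorem*, Trans. AMS 85 (1957). The estimate needed here is short, so we prove it.) Write $C=T(\frac1M)$, $K=T(\frac\theta M)$ and $\epsilon=\frac{1-\theta}{1+\theta}\in(0,1)$.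

**Lemma 8.** Let $h$ be a linear map with $h(C\setminus0)\subset K\setminus0$. Let $v\in C\setminus0$, $u\in V$ and $t^-\le t^+$ satisfy $u-t^-v\in C$ and $t^+v-u\in C$. Then there are $s^\pm$ with $t^-\le s^-\le s^+\le t^+$, $s^+-s^-=(1-\epsilon)(t^+-t^-)$, and
$$hu-s^-hv\in C,\qquad s^+hv-hu\in C.$$

*Proof.* **Step 1: vectors of $K$ are comparable in $C$.** For $p\in K$ and $z\in K\setminus0$ put $a=\epsilon\,\ell(p)/\ell(z)\ge0$. We claim $p-az\in C$. Indeed $|p-az|\le\frac\theta M(\ell(p)+a\ell(z))=\frac{\theta(1+\epsilon)}{M}\ell(p)$, while $\ell(p-az)=(1-\epsilon)\ell(p)$. Since $1+\epsilon=\frac{2}{1+\theta}$ and $1-\epsilon=\frac{2\theta}{1+\theta}$, we have $\theta(1+\epsilon)=1-\epsilon$, and the claim follows.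

**Step 2: both bounds improve.** Let $p=h(u-t^-v)$, $q=h(t^+v-u)$ and $z=hv$. Then $p,q\in K$, $z\in K\setminus0$ and $p+q=(t^+-t^-)z$. Put $s^-=t^-+\epsilon\frac{\ell(p)}{\ell(z)}$ and $s^+=t^+-\epsilon\frac{\ell(q)}{\ell(z)}$. By Step 1, $hu-s^-hv=p-\epsilon\frac{\ell(p)}{\ell(z)}z\in C$ and $s^+hv-hu=q-\epsilon\frac{\ell(q)}{\ell(z)}z\in C$. Since $\ell(p)+\ell(q)=(t^+-t^-)\ell(z)$, we get $s^+-s^-=(1-\epsilon)(t^+-t^-)\ge0$. The inequalities $t^-\le s^-$ and $s^+\le t^+$ hold because $\ell(p),\ell(q)\ge0$. $\square$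

## 10. Descent of an isotropic vector to $\Sigma$ or to a limit of roots

*Proof of Theorem 2, Part 1.* The inclusion $\mathcal F\supseteq E\cup W\cdot\Sigma$ follows from $E\subseteq\mathcal F$, Corollary 3 and the $W$-stability of $\mathcal F$. For the other inclusion, a point of $\mathcal F$ is by Lemma 2 of the form $\widehat x$ with $0\ne x\in\mathcal Z\cap Q$.

**Step 1: vectors in $V_I$ lie over $\Sigma$.** Let $0\neq x\in\mathcal Z\cap Q\cap V_I$. Lemma 5 gives $X^\pm,Y^\pm\ge0$, and $0=B(x,x)=-2q_\alpha X^+X^--2q_\beta Y^+Y^-$ forces $X^+X^-=0=Y^+Y^-$. So $x$ is a nonnegative combination of one $e^\varepsilon$ and one $f^{\varepsilon'}$, and $\widehat x\in\Sigma$.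

**Step 2: one descent step outside $V_I$.** Let $x\in\mathcal Z\cap Q$, $x\notin V_I$. By Lemma 5, $x=u_0y_0$ with $u_0\in W_I$ and $B(y_0,\delta)\le0$ for all $\delta\in I$. Also $y_0\in\mathcal Z\cap Q$, since $\mathcal Z$ and $Q$ are $W$-stable. Write $y_0=G\gamma+\sum a_\delta\delta$, with $G>0$, $a_\delta\ge0$, $A=\sum a_\delta$. From
$$0=B(y_0,y_0)=\sum a_\delta B(y_0,\delta)+G\,B(y_0,\gamma)$$
we get $B(y_0,\gamma)=G-MA\ge0$. Hence $|y_0|=A\le\frac GM$, i.e. $y_0\in T(\frac1M)$.

In fact $B(y_0,\gamma)>0$. Otherwise $G=MA$, so $A>0$, and every $a_\delta B(y_0,\delta)$ is $0$. Choose $\delta$ with $a_\delta>0$. Then $0=B(y_0,\delta)=a_\delta-(c\text{ or }d)\,a_{\delta'}-MG$, where $\delta'$ is the other root of the same pair. So $a_\delta\ge MG=M^2A\ge M^2a_\delta$, contradicting $M>1$.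

**Step 3: iteration.** Put $x_1=s_\gamma y_0\in\mathcal Z\cap Q$, a nonzero vector; then $B(x_1,\gamma)=-B(y_0,\gamma)<0$. If $x_1\notin V_I$, Step 2 gives $x_1=u_1y_1$ with $u_1\in W_I$, $y_1\in\mathcal Z\cap Q\cap T(\frac1M)$ and $B(y_1,\gamma)>0$. Comparing signs, $y_1\neq x_1$, so $u_1\ne1$. Put $x_2=s_\gamma y_1$ and continue. As $y_{k-1}=s_\gamma x_k=s_\gamma u_ky_k$, we have, as long as the process runs,
$$y_0=h_1h_2\cdots h_ky_k,\qquad h_i=s_\gamma u_i,\quad1\ne u_i\in W_I,\quad y_k\in T(\tfrac1M)\setminus0.\tag{7}$$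
If some $x_k$ lies in $V_I$, then $\widehat{x_k}\in\Sigma$ by Step 1, and $x\in Wx_k$, so $\widehat x\in W\cdot\Sigma$. From now on suppose the process never stops.

**Step 4: comparing $h_1\cdots h_ky_k$ with $h_1\cdots h_k\gamma$.** By Lemma 7 each $h_i$ maps $C\setminus0$ into $K\setminus0$. Since $y_k=h_{k+1}y_{k+1}$, also $y_k\in K$. So $y_k/\ell(y_k)=\gamma+a$ with $a\in V_I$, $|a|\le\frac\theta M$, and both
$$\frac{y_k}{\ell(y_k)}-(1-\theta)\gamma=\theta\gamma+a,\qquad(1+\theta)\gamma-\frac{y_k}{\ell(y_k)}=\theta\gamma-a$$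
lie in $C$. Apply Lemma 8 successively with $h_k,h_{k-1},\dots,h_1$, starting from $u=y_k/\ell(y_k)$, $v=\gamma$, $t^\pm=1\pm\theta$. By (7), with $v_k=h_1\cdots h_k\gamma$, we obtain numbers $1-\theta\le t_k^-\le t_k^+\le1+\theta$ such that
$$\frac{y_0}{\ell(y_k)}-t_k^-v_k\in C,\qquad t_k^+v_k-\frac{y_0}{\ell(y_k)}\in C,\qquad t_k^+-t_k^-=\delta_k:=2\theta(1-\epsilon)^k.$$

**Step 5: the directions converge.** Let $z=y_0/\ell(y_0)$, $z_k=v_k/\ell(v_k)$ and $b_k=\frac{\ell(y_0)}{\ell(y_k)\ell(v_k)}$. Dividing the two memberships by $\ell(v_k)>0$ gives $b_kz-t_k^-z_k\in C$ and $t_k^+z_k-b_kz\in C$. Comparing $\gamma$-coefficients, $0\le b_k-t_k^-\le\delta_k$. The first membership then gives $|b_kz-t_k^-z_k|\le\frac1M(b_k-t_k^-)\le\frac{\delta_k}M$. Since $t_k^-(z-z_k)=(b_kz-t_k^-z_k)-(b_k-t_k^-)z$ and $|z|\le\frac1M$,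
$$|z-z_k|\le\frac{2\delta_k}{M\,t_k^-}\le\frac{2\delta_k}{M(1-\theta)}\longrightarrow0.$$
Both $z$ and $z_k$ have $\gamma$-coefficient $1$, so $z_k\to z$.

**Step 6: $\widehat x$ is a limit root.** The vectors $\rho_k=u_0h_1\cdots h_k\gamma=u_0v_k$ are roots. By Lemma 7, and since $u_0$ does not change $\gamma$-coefficients, $\ell(\rho_k)=\ell(v_k)\ge(2M^2-1)^k$. So the $\rho_k$ are positive roots, and infinitely many of them are distinct. Their directions are those of $u_0z_k\to u_0z=x/\ell(y_0)$, and $\varphi(x)>0$, so $\widehat\rho_k\to\widehat x$. Hence $\widehat x\in E$.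

This proves $\mathcal F=E\cup W\cdot\Sigma$. If $\Sigma\subset E$, then $W\cdot\Sigma\subset E$ because $E$ is $W$-stable, so $E=\mathcal F$. Conversely, if $E=\mathcal F$, then $\Sigma\subset E$ by Corollary 3. $\square$

*Proof of the last sentence of Theorem 2.* Fix $\lambda,\mu$. For all large $M$ we have $M^2\ge1+2\max(c,d)$ and, if $\log\lambda/\log\mu\in\mathbb Q$, also $\kappa^2<g$. In the irrational case Lemma 4 and Part 1 give $E=\mathcal F$; in the rational case Theorem 1 gives $E\ne\mathcal F$. $\square$
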